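\title{Sectors for the $L^p$-spectrum of the Hodge Laplacian without a lower Ricci bound}

\begin{abstract}
Let $M$ be a complete noncompact Riemannian $n$-manifold with finite exponential rate of volume growth whose Weitzenb\"ock curvature on $k$-forms is bounded below. A conjecture posed by Charalambous and Lu asserts that for each $1\le p\le\infty$ the $L^p$-spectrum of the Hodge Laplacian on $k$-forms lies in a sector $\{\operatorname{Re}w\ge a|\operatorname{Im}w|+c\}$ with $a>0>c$. We show that this is false for $p\in\{1,\infty\}$: in every dimension $n\ge2$ there is a manifold with uniformly linear volume growth on which the $L^p$-spectrum on functions is, for every $p$, the sector of half-angle $\arcsin|1-2/p|$ about the positive axis, which for $p=1,\infty$ is a half plane. For $1<p<\infty$ the conclusion of the conjecture holds without any volume assumption. For $p\in\{1,\infty\}$ it holds in degree $k$ if and only if $k\in\{1,n-1\}$. The examples are built from weighted intervals of arbitrarily small length that carry approximate eigenfunctions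 for a fixed non-real number.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(M,g)$ be a complete noncompact Riemannian manifold of dimension $n$. Manifolds are connected and forms are complex valued; $\langle\cdot,\cdot\rangle$ is the pointwise Hermitian product, linear in the first argument, and $(f,g)=\int_M\langle f,g\rangle$. For $0\le k\le n$ let $\Delta=d\delta+\delta d$ be the Hodge Laplacian on $k$-forms, where $\delta$ is the formal $L^2$-adjoint of $d$. On the space $C_c^\infty=C_c^\infty(\Lambda^k)$ of smooth compactly supported $k$-forms $\Delta$ is symmetric and nonnegative, and since $M$ is complete it is essentially self-adjoint there \cite{Chernoff,Strichartz}. Its closure is again denoted by $\Delta$, and $e^{-z\Delta}$ is defined on $L^2$ for $\operatorname{Re}z>0$ by the spectral theorem.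

The Weitzenb\"ock formula $\Delta=\nabla^*\nabla+W_k$ compares $\Delta$ with the connection Laplacian. The \emph{Weitzenb\"ock curvature} $W_k$ is a field of self-adjoint endomorphisms of $\Lambda^k$ built from the curvature tensor; $W_0=0$ and $W_1=\operatorname{Ric}$, and the general formula is recalled in Section~\ref{sec:degree}. We say that $W_k$ is bounded below if $W_k\ge-K$ pointwise for a constant $K\ge0$. In that case the heat semigroup $e^{-t\Delta}$ acts on every $L^p=L^p(\Lambda^k)$ (a proof is contained in Section~\ref{sec:sector}), and it defines the $L^p$-Laplacian $\Delta_p$: for $1\le p<\infty$, $-\Delta_p$ is the generator of the strongly continuous semigroup $e^{-t\Delta}$ on $L^p$, and $\Delta_\infty$ is the adjoint of $\Delta_1$; equivalently, $-\Delta_\infty$ is the weak-$*$ generator of the dual semigroup on $L^\infty$. The spectrum $\sigma(\Delta_2)$ lies in $[0,\infty)$. For $p\ne2$ nothing forces $\sigma(\Delta_p)$ to be real, and the question is how far it can spread into the complex plane.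

The \emph{exponential rate of volume growth} $\gamma$ of $M$ is the infimum of those $\gamma'\ge0$ for which there is a constant $C$ with
\[
\operatorname{Vol}B(x,R)\le Ce^{\gamma'R}\operatorname{Vol}B(x,1)\qquad\text{for all }x\in M,\ R\ge1,
\]
and $\gamma=\infty$ if there is no such $\gamma'$. It compares large balls with unit balls, uniformly in the center, and it says nothing about scales below one. The background of the problem posed by Charalambous and Lu \cite{CL} is the following known result, which we quote without proof.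

\begin{theorem}\label{thm:known}
Assume that the Ricci curvature of $M$ and $W_k$ are bounded below. Let $\lambda_1$ be the infimum of the $L^2$-spectrum of $\Delta$ on $k$-forms, let $c_0\le\lambda_1$, $H=\Delta-c_0$ and $1\le p\le\infty$. Then $(H-z^2)^{-1}$ is bounded on $L^p(\Lambda^k)$ for every $z\in\mathbb C$ with $|\operatorname{Im}z|>\gamma\,|\frac1p-\frac12|$.
\end{theorem}

Thus $\sigma(\Delta_p)$ lies in the parabolic region $c_0+\{z^2:|\operatorname{Im}z|\le\gamma|\frac1p-\frac12|\}$. The width of the region depends only on $\gamma$ and $p$, so one may hope that the Ricci bound can be dropped at the price of replacing the parabolic region by a sector, which is much larger near infinity. For real numbers $a>0>c$ put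
\[
\mathcal R(a,c)=\{w\in\mathbb C:\ \operatorname{Re}w\le a|\operatorname{Im}w|+c\}.
\]
We call the pair $(a,c)$ \emph{admissible} for $(M,k,p)$ if $(\Delta_p-w)^{-1}$ is bounded on $L^p(\Lambda^k)$ for all $w\in\mathcal R(a,c)$, and we call the slope $a$ admissible if $(a,c)$ is admissible for some $c<0$.

\medskip
\noindent\textbf{Conjecture} (\cite{CL}). \emph{Let $M$ be a complete noncompact Riemannian $n$-manifold with $\gamma<\infty$, and let $0\le k\le n$ be such that $W_k$ is bounded below; no lower bound on the Ricci curvature is assumed. Then for each $1\le p\le\infty$ there is an admissible pair $(a,c)$, which may depend on $M$, $k$ and $p$.}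
\medskip

Since $c$ may be decreased, this says the same as $\sigma(\Delta_p)\subset\{\operatorname{Re}w\ge a|\operatorname{Im}w|+c\}$ for some $a>0>c$.

\subsection{Results}

For $1\le p\le\infty$ put
\[
\varphi_p=\arcsin\Big|1-\frac2p\Big|\in[0,\tfrac\pi2],\qquad S_p=\{0\}\cup\{w\ne0:\ |\arg w|\le\varphi_p\}.
\]
These are closed convex cones, invariant under conjugation, and $S_p=S_{p'}$ for the conjugate exponent $p'$. We have $S_2=[0,\infty)$ and $S_1=S_\infty=\{\operatorname{Re}w\ge0\}$. For $p\ne2$, $S_p=\{\operatorname{Re}w\ge\cot\varphi_p\,|\operatorname{Im}w|\}$, where $\cot\varphi_p=0$ for $p=1,\infty$ and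
\[
\cot\varphi_p=\frac{2\sqrt{p-1}}{|p-2|}\qquad(1<p<\infty),
\]
because $\sin\varphi_p=|p-2|/p$ and $\cos\varphi_p=2\sqrt{p-1}/p$.

The conjecture is false, already for functions.

\begin{theorem}\label{thm:counter}
For every $n\ge2$ there is a complete noncompact orientable $n$-manifold $M$ with $\operatorname{Vol}B(x,R)\le CR\operatorname{Vol}B(x,1)$ for all $x\in M$ and $R\ge1$, so that $\gamma=0$, such that for $k=0$ and every $1\le p\le\infty$
\[
\sigma(\Delta_p)=S_p .
\]
In particular the $L^1$- and $L^\infty$-spectra are the half plane $\{\operatorname{Re}w\ge0\}$, and the conjecture fails for $p\in\{1,\infty\}$ in degree $k=0$ and in degree $k=n$.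
\end{theorem}

For the remaining exponents the conclusion holds, and volume growth plays no role.

\begin{theorem}\label{thm:sector}
Let $M$ be complete and noncompact with $W_k\ge-K$, $K\ge0$; no assumption on volume growth is made. Then $\sigma(\Delta_p)\subset-K+S_p$ for all $1\le p\le\infty$. Hence for $1<p<\infty$ the pair $(a,c)$ is admissible for $a=\cot\varphi_p$ (any $a>0$ if $p=2$) and any $c<-K$.
\end{theorem}

The third theorem determines the degrees in which the conjecture survives at $p=1,\infty$.

\begin{theorem}\label{thm:degree}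
Let $n\ge1$ and $0\le k\le n$.
\begin{enumerate}
\item[(1)] If $k\in\{1,n-1\}$, then under the hypotheses of the conjecture every slope $a>0$ is admissible, for every $1\le p\le\infty$.
\item[(2)] If $k\notin\{1,n-1\}$, there is an $n$-manifold satisfying the hypotheses of the conjecture, with $\gamma=0$, such that $\sigma(\Delta_p)\supset S_p$ for all $1\le p\le\infty$. For this manifold there is no admissible pair when $p\in\{1,\infty\}$, and no slope $a>\cot\varphi_p$ is admissible when $1<p<\infty$, $p\ne2$.
\end{enumerate}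
\end{theorem}

So for $p=1$, and equivalently for $p=\infty$, the statement of the conjecture holds in degree $k$ if and only if $k\in\{1,n-1\}$. For $1<p<\infty$, $p\neq2$, the slope in Theorem~\ref{thm:sector} is the best one valid for all manifolds satisfying the hypotheses in the degrees $k\notin\{1,n-1\}$, but not in the degrees $1$ and $n-1$.

The passage from inclusions of spectra to admissible pairs is plane geometry, which we record now.

\begin{lemma}\label{lem:plane}
Let $a>0>c$.
\begin{enumerate}
\item[(a)] If $1<p<\infty$, $K\ge0$, $c<-K$, and $a=\cot\varphi_p$ or $p=2$, then $\mathcal R(a,c)\cap(-K+S_p)=\emptyset$.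
\item[(b)] If $p\ne2$ and $a>\cot\varphi_p$, in particular if $p\in\{1,\infty\}$, then $\mathcal R(a,c)\cap S_p\ne\emptyset$.
\item[(c)] If $\Gamma\ge0$ and $c<-(1+a^2)\Gamma^2$, then $\mathcal R(a,c)\cap\{z^2:|\operatorname{Im}z|\le\Gamma\}=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $w\in\mathcal R(a,c)$ then $\operatorname{Re}(w+K)<a|\operatorname{Im}(w+K)|$. For $p\ne2$ this is the negation of $w+K\in S_p$; for $p=2$ it fails at every point of $[0,\infty)$.
(b) The points $y\cot\varphi_p+iy$ with $y\ge|c|/(a-\cot\varphi_p)$ lie in both sets.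
(c) For $z=x+iy$ with $|y|\le\Gamma$,
\[
\operatorname{Re}z^2-a|\operatorname{Im}z^2|\ge x^2-\Gamma^2-2a\Gamma|x|=(|x|-a\Gamma)^2-(1+a^2)\Gamma^2>c.\qedhere
\]
\end{proof}

Section~\ref{sec:models} contains two computations by hand, one explaining the parabola and the sector, the other showing the mechanism of the examples. Theorem~\ref{thm:sector} is proved in Section~\ref{sec:sector}, the one-dimensional construction is carried out in Section~\ref{sec:strings}, and Theorems~\ref{thm:counter} and~\ref{thm:degree} follow in Sections~\ref{sec:functions} and~\ref{sec:degree}.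

\section{Two model computations}\label{sec:models}

Let $n\ge2$, let $T=\mathbb R^{n-1}/\mathbb Z^{n-1}$ be the flat torus of volume one, and let $m:\mathbb R\to(0,\infty)$ be smooth. On $\mathbb R\times T$ with the metric $dr^2+m(r)^{2/(n-1)}g_T$ the fiber over $r$ has volume $m(r)$. For a function $u=u(r)$ we have $\operatorname{grad}u=u'\partial_r$ and $\operatorname{div}(h\,\partial_r)=m^{-1}(mh)'$ for $h=h(r)$, so
\begin{equation}\label{eq:radial}
\Delta u=\mathcal D_mu:=-\frac1m(mu')',\qquad \|u\|_p^p=\int|u|^p\,m\,dr .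
\end{equation}
All our approximate eigenfunctions come from the operator $\mathcal D_m$ in $L^p(m\,dr)$. Throughout the paper $\beta=\frac12-\frac1p$, so that $2|\beta|=\sin\varphi_p$ and $\frac14-\beta^2=(p-1)/p^2$.

\subsection{Exponential weights: the parabola and the sector}

\begin{example}\label{ex:exp}
Let $m=e^{\alpha r}$ with $\alpha>0$, let $1\le p<\infty$, $\xi\in\mathbb R$ and $\mu=-\alpha/p+i\xi$. The function $u=e^{\mu r}$ satisfies $|u|^pm=1$ and $\mathcal D_mu=wu$ with
\[
w=-\mu^2-\alpha\mu=\frac{\alpha^2}4+(\xi-i\alpha\beta)^2=\alpha^2\,\frac{p-1}{p^2}+\xi^2-2i\alpha\beta\xi .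
\]
It just fails to lie in $L^p(m\,dr)$. Cut it off with $\chi_L(r)=\chi(r/L)$, where $0\ne\chi\in C_c^\infty(\mathbb R)$. Then $(\mathcal D_m-w)(\chi_Lu)=-\big(\chi_L''+(2\mu+\alpha)\chi_L'\big)u$, and since $|u|^pm=1$,
\[
\frac{\|(\mathcal D_m-w)(\chi_Lu)\|_{L^p(m\,dr)}}{\|\chi_Lu\|_{L^p(m\,dr)}}\le\frac{L^{-2}\|\chi''\|_{L^p(dr)}+|2\mu+\alpha|\,L^{-1}\|\chi'\|_{L^p(dr)}}{\|\chi\|_{L^p(dr)}}\longrightarrow0
\]
as $L\to\infty$. So $w$ is an approximate eigenvalue in $L^p$.
\end{example}

For $p\neq2$ and fixed $\alpha$ these numbers form the parabola $\frac{\alpha^2}4+\{z^2:|\operatorname{Im}z|=\alpha|\beta|\}$, which has the shape appearing in Theorem~\ref{thm:known} with $\alpha$ in place of $\gamma$. Now let $\alpha$ vary. With $\xi=\alpha t$ we have $w=\alpha^2\big(\frac{p-1}{p^2}+t^2-2i\beta t\big)$, so the union of the parabolas consists of rays from the origin. For $1<p<\infty$ the inequality between the arithmetic and geometric means gives $|\tan\arg w|\le|\beta|p/\sqrt{p-1}=\tan\varphi_p$, with equality at $t=\pm\sqrt{p-1}/p$. For $p=1$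 we have $w=\alpha^2(t^2+it)$, and all arguments in $(-\frac\pi2,\frac\pi2)$ except $0$ occur. In every case the closure of the union is $S_p$.

This suggests the answer one would guess. With no control on volumes all rates $\alpha$ are available and the spectrum should fill $S_p$, which for $p=1$ is too large for the conjecture by Lemma~\ref{lem:plane}(b). A finite $\gamma$ should exclude large $\alpha$. Indeed, for $m=e^{\alpha r}$ fix $R\ge2$ and let $r_x=r(x)\to-\infty$. The fibers over $[r_x-R,r_x+R]$ then have diameter less than one, so $B(x,R)$ contains the slab $\{R-2<r-r_x<R-1\}$, of volume at least $e^{\alpha(r_x+R-2)}$, while $B(x,1)$ has volume at most $2e^{\alpha(r_x+1)}$; hence $\gamma\ge\alpha$. The parabolas with $\alpha\le\gamma$ avoid $\mathcal R(a,c)$ for every $a$ and suitable $c$, by Lemma~\ref{lem:plane}(c) and because the complement of $\mathcal R(a,c)$ is invariant under translation to the right. Shrinking the example to a scale that $\gamma$ does not see is of no use, since multiplying lengths by $\varepsilon$ multiplies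 $w$ by $\varepsilon^{-2}$. A counterexample must keep $w$ fixed while the length tends to zero.

\subsection{Mass, resistance and length: one bead}\label{subsec:bead}

Let $\rho>0$ be a smooth function of $x\in[A,B]$. Introduce the coordinate $r=\int_A^x\sqrt\rho\,dx$ and put $m=\sqrt\rho$, regarded as a smooth function of $r$. Then $m\frac d{dr}=\frac d{dx}$, and
\begin{equation}\label{eq:string}
m\,dr=\rho\,dx,\qquad \frac{dr}m=dx,\qquad dr=\sqrt\rho\,dx,\qquad \mathcal D_m=-\frac1\rho\frac{d^2}{dx^2}.
\end{equation}
This is the operator of a string with mass density $\rho$. It is determined by two measures, the mass $m\,dr$ and the resistance $dr/m$. The Riemannian length $dr$ is their geometric mean, so by the Cauchy--Schwarz inequality an interval is short as soon as either its mass or its resistance is small. A string whose mass sits in narrow beads, joined by almost massless pieces, has small length, while $\mathcal D_m$ behaves like the difference operator of a chain of point masses.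

From now on $\phi_\eta\ge0$ is an even smooth function supported in $[-\eta,\eta]$ with $\int\phi_\eta=1$. By Cauchy--Schwarz, $\int\sqrt{\nu\phi_\eta}\,dx\le\sqrt{2\eta\nu}$ for $\nu>0$.

\begin{example}\label{ex:bead}
Let $\nu>0$, $0<\eta<\frac12$, $\tau>0$, and $\rho=\nu\phi_\eta+\tau$ on $[-1,1]$. Let $U(x)=1-|x|$ on $\mathbb R$ and $U_\eta=U*\phi_\eta$. Then $-U_\eta''=2\phi_\eta$, and $U_\eta(\pm1)=0$ because $U$ is linear near $\pm1$ and $\phi_\eta$ is even. With $w=2/\nu$,
\[
\rho\,(\mathcal D_m-w)U_\eta=2\phi_\eta(1-U_\eta)-\frac{2\tau}\nu U_\eta .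
\]
Since $0\le1-U_\eta\le2\eta$ on $[-\eta,\eta]$ and $0\le U_\eta\le1$ on $[-1,1]$, we get $\|(\mathcal D_m-w)U_\eta\|_{L^1(\rho\,dx)}\le4\eta+4\tau/\nu$ and $\|U_\eta\|_{L^1(\rho\,dx)}\ge\nu(1-2\eta)$, while the length is at most $\sqrt{2\eta\nu}+2\sqrt\tau$. As $\eta,\tau\to0$, the fixed number $2/\nu$ is an approximate Dirichlet eigenvalue on an interval whose length tends to zero. For constant $m$ the lowest Dirichlet eigenvalue of an interval of length $\ell$ is $\pi^2/\ell^2$.
\end{example}

One bead produces a real number. To produce non-real numbers we combine the two examples: a long chain of beads with masses $e^{sj}$ reproduces the computation of Example~\ref{ex:exp} with the index $j$ in place of $r$, and the number of beads costs no length. This is done in Section~\ref{sec:strings}.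

\section{The heat semigroup on $L^p$ and the sector $S_p$}\label{sec:sector}

In this section $M$ is complete and noncompact and $W_k\ge-K$ with $K\ge0$. We show that $e^{-z\Delta}$ has norm at most $e^{K\operatorname{Re}z}$ on $L^p$ for $|\arg z|\le\frac\pi2-\varphi_p$, and we read off the spectrum from the growth along each ray. The bound comes from differentiating $\|u(t)\|_p^p$ and integrating by parts. On $M$ itself we know neither that $u(t)\in L^p$ nor that the integration by parts is legitimate. We therefore compute on bounded domains, where everything is smooth up to the boundary, and pass to the limit in $L^2$.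

\subsection{Bounded domains}

Let $\Omega\subset M$ be a relatively compact open set with smooth boundary, and let $\Delta_\Omega$ be the self-adjoint operator on $L^2(\Lambda^k\Omega)$ associated with the form $\int_\Omega|\nabla u|^2+\langle W_ku,u\rangle$ on $H^1_0$. Then $\Delta_\Omega\ge-K$. By elliptic regularity for the Dirichlet problem, its domain is $H^2\cap H_0^1$, it acts as $\nabla^*\nabla+W_k=\Delta$, and $D(\Delta_\Omega^N)\subset H^{2N}(\Omega)$ continuously.

\begin{lemma}\label{lem:domain}
Let $2<p<\infty$, $|\psi|\le\frac\pi2-\varphi_p$, $t\ge0$ and $\omega\in C_c^\infty(\Lambda^k\Omega)$. Then $\|e^{-e^{i\psi}t\Delta_\Omega}\omega\|_p\le e^{Kt\cos\psi}\|\omega\|_p$.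
\end{lemma}

\begin{proof}
Let $u(t)=e^{-e^{i\psi}t\Delta_\Omega}\omega$. Since $\omega\in D(\Delta_\Omega^N)$ for all $N$, the map $t\mapsto u(t)$ is smooth from $[0,\infty)$ to each $D(\Delta_\Omega^N)$, so by Sobolev embedding $u$ is smooth on $[0,\infty)\times\overline\Omega$; it vanishes on $\partial\Omega$ and $\partial_tu=-e^{i\psi}\Delta u$. Put $v=|u|^{p-2}u$. The map $\xi\mapsto|\xi|^{p-2}\xi$ is $C^1$ with derivative zero at the origin; this is where $p>2$ is used. So $v$ is $C^1$ on $\overline\Omega$, vanishes on $\partial\Omega$, and $\nabla v=0$ where $u=0$. From $\partial_t|u|^p=p\operatorname{Re}\langle\partial_tu,v\rangle$ and an integration by parts without boundary term,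
\begin{equation}\label{eq:ddt}
\frac d{dt}\|u\|_p^p=-p\operatorname{Re}\Big(e^{i\psi}I+e^{i\psi}\int_\Omega|u|^{p-2}\langle W_ku,u\rangle\Big),\qquad I=\int_\Omega\langle\nabla u,\nabla v\rangle .
\end{equation}
We claim that $I\in S_p$. At a point where $u\ne0$, let $e$ be a vector of an orthonormal frame and write $\langle\nabla_eu,u\rangle=|u|(a_e+ib_e)$ with $a_e,b_e$ real. The derivative of $|u|$ in the direction $e$ is $a_e$, so $\nabla_ev=|u|^{p-2}\nabla_eu+(p-2)|u|^{p-3}a_eu$ and
\[
\langle\nabla_eu,\nabla_ev\rangle=|u|^{p-2}\big[|\nabla_eu|^2+(p-2)a_e(a_e+ib_e)\big].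
\]
By Cauchy--Schwarz $|\nabla_eu|^2\ge a_e^2+b_e^2$, so the real part of the bracket is at least $(p-1)a_e^2+b_e^2$. Its imaginary part has modulus
\begin{equation}\label{eq:amgm}
(p-2)|a_eb_e|\le\frac{p-2}{2\sqrt{p-1}}\big[(p-1)a_e^2+b_e^2\big]=\tan\varphi_p\,\big[(p-1)a_e^2+b_e^2\big].
\end{equation}
Summing over the frame and integrating gives $|\operatorname{Im}I|\le\tan\varphi_p\operatorname{Re}I$, that is, $I\in S_p$. Since $|\psi|+\varphi_p\le\frac\pi2$, we get $\operatorname{Re}(e^{i\psi}I)\ge0$. The function $\langle W_ku,u\rangle$ is real and at least $-K|u|^2$, and $\cos\psi>0$. Hence \eqref{eq:ddt} gives $\frac d{dt}\|u\|_p^p\le pK\cos\psi\,\|u\|_p^p$.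
\end{proof}

Equality in \eqref{eq:amgm} holds when $|b_e|=\sqrt{p-1}\,|a_e|$. For $u=e^{\mu r}$ this reads $|\operatorname{Im}\mu|=\sqrt{p-1}\,|\operatorname{Re}\mu|$, which in Example~\ref{ex:exp} is the point where the parabola touches the boundary of $S_p$.

\subsection{Exhaustion}

Let $\Omega_1\subset\Omega_2\subset\cdots$ be domains as above with $\overline{\Omega_j}\subset\Omega_{j+1}$ and union $M$. To have all operators on one Hilbert space, put $D_j=\Delta_{\Omega_j}\oplus0$ on $L^2(\Omega_j)\oplus L^2(M\setminus\Omega_j)$; it is self-adjoint and $D_j\ge-K$. The next lemma is where completeness enters: essential self-adjointness identifies the limit of the $D_j$ with $\Delta$.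

\begin{lemma}\label{lem:strong}
For $\operatorname{Re}z>0$, $e^{-zD_j}\to e^{-z\Delta}$ strongly on $L^2$.
\end{lemma}

\begin{proof}
Let $\phi\in C_c^\infty$ and $g_\pm=(\Delta\pm i)\phi$. As soon as $\operatorname{supp}\phi\subset\Omega_j$ we have $\phi\in D(D_j)$ and $D_j\phi=\Delta\phi$, so $(D_j\pm i)^{-1}g_\pm=\phi=(\Delta\pm i)^{-1}g_\pm$. By essential self-adjointness $(\Delta\pm i)C_c^\infty$ is dense in $L^2$, and all these resolvents have norm at most one. Hence $(D_j\pm i)^{-1}\to(\Delta\pm i)^{-1}$ strongly.

Let $\mathcal A$ be the set of $F\in C_0(\mathbb R)$ with $F(D_j)\to F(\Delta)$ strongly. It is a linear space. Since $\|F(D_j)\|$ and $\|F(\Delta)\|$ are at most $\|F\|_\infty$, it is closed under products and under uniform limits. It contains $(x+i)^{-1}$ and $(x-i)^{-1}$, which generate an algebra that is closed under conjugation, separates points and vanishes nowhere. By the Stone--Weierstrass theorem $\mathcal A=C_0(\mathbb R)$. For $\operatorname{Re}z>0$ the function $e^{-zx}$ on $[-K,\infty)$ extends to some $F\in C_0(\mathbb R)$,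 and since all spectra lie in $[-K,\infty)$ we have $F(D_j)=e^{-zD_j}$ and $F(\Delta)=e^{-z\Delta}$.
\end{proof}

For $p<2$ we argue by duality, in the following form.

\begin{lemma}\label{lem:dual}
Let $f\in L^2$, $1\le p<\infty$, and suppose $|(f,\phi)|\le C\|\phi\|_{p'}$ for all $\phi\in C_c^\infty$. Then $\|f\|_p\le C$.
\end{lemma}

\begin{proof}
If $p>1$, then $C_c^\infty$ is dense in $L^{p'}$, so there is $g\in L^p$ with $\|g\|_p\le C$ and $(g,\phi)=(f,\phi)$ for all $\phi\in C_c^\infty$; hence $f=g$ almost everywhere. Let $p=1$, let $Z\subset M$ be compact, and let $\phi=f/|f|$ on $Z\cap\{f\ne0\}$ and $\phi=0$ elsewhere. Choose $\phi_i\in C_c^\infty$ converging to $\phi$ in $L^2$ and almost everywhere, and for $\varepsilon>0$ a smooth $h:[0,\infty)\to[0,1]$ with $h=1$ on $[0,1]$ and $h=0$ on $[1+\varepsilon,\infty)$. The forms $\tilde\phi_i=h(|\phi_i|)\phi_i$ lie in $C_c^\infty$, satisfy $|\tilde\phi_i|\le1+\varepsilon$, and $|\tilde\phi_i-\phi|\le|\phi_i-\phi|+(1-h(|\phi_i|))|\phi|\to0$ in $L^2$ by dominated convergence. So $\int_Z|f|=(f,\phi)\le C(1+\varepsilon)$,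 for all $Z$ and $\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:bound}
Let $1\le p\le\infty$, $\operatorname{Re}z>0$ and $|\arg z|\le\frac\pi2-\varphi_p$. Then $\|e^{-z\Delta}\omega\|_p\le e^{K\operatorname{Re}z}\|\omega\|_p$ for all $\omega\in C_c^\infty$.
\end{proposition}

\begin{proof}
Let $2<p<\infty$. For large $j$, $e^{-zD_j}\omega$ is $e^{-z\Delta_{\Omega_j}}\omega$ extended by zero, so $\|e^{-zD_j}\omega\|_p\le e^{K\operatorname{Re}z}\|\omega\|_p$ by Lemma~\ref{lem:domain}. By Lemma~\ref{lem:strong} a subsequence converges to $e^{-z\Delta}\omega$ almost everywhere, and Fatou's lemma gives the bound. For $p=2$ it holds because $\Delta\ge0$. For $p=\infty$ the hypothesis means $z=t>0$, which is allowed for every finite exponent $q>2$; let $q\to\infty$ and use $\|\omega\|_q\to\|\omega\|_\infty$ and $\|f\|_\infty\le\liminf_{q\to\infty}\|f\|_q$. Finally let $1\le p<2$. Since $\varphi_{p'}=\varphi_p$, the bound for $p'$ applies to $\bar z$, and for $\phi\in C_c^\infty$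
\[
|(e^{-z\Delta}\omega,\phi)|=|(\omega,e^{-\bar z\Delta}\phi)|\le e^{K\operatorname{Re}z}\|\omega\|_p\|\phi\|_{p'} .
\]
Lemma~\ref{lem:dual} finishes the proof.
\end{proof}

\subsection{Generators and spectra}

We recall two textbook facts. First, if $t\mapsto T(t)$ is a strongly continuous semigroup on a Banach space with generator $-G$ and $\|T(t)\|\le e^{\kappa t}$, then $\sigma(G)\subset\{\operatorname{Re}w\ge-\kappa\}$ and $(\mu+G)^{-1}f=\int_0^\infty e^{-\mu t}T(t)f\,dt$ for $\operatorname{Re}\mu>\kappa$. Second, if $G$ is closed and densely defined, then $G-w$ has a bounded inverse if and only if its adjoint has, and then the inverse of the adjoint is the adjoint of the inverse. With adjoints taken for the sesquilinear pairing $(\cdot,\cdot)$ this gives $\sigma(G^*)=\{\bar w:w\in\sigma(G)\}$.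

\begin{proposition}\label{prop:semigroup}
Let $1\le p<\infty$, $|\psi|\le\frac\pi2-\varphi_p$ and $|\psi|<\frac\pi2$. There is a strongly continuous semigroup $T^\psi$ on $L^p$ with $\|T^\psi(t)\|\le e^{Kt\cos\psi}$ which agrees with $e^{-e^{i\psi}t\Delta}$ on $L^2\cap L^p$. Let $-\Delta_p$ be the generator of $T^0$. Then the generator of $T^\psi$ is $-e^{i\psi}\Delta_p$. Moreover $C_c^\infty\subset D(\Delta_p)$ and $\Delta_p\phi=\Delta\phi$ for $\phi\in C_c^\infty$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:bound}, $e^{-e^{i\psi}t\Delta}$ extends from $C_c^\infty$ to an operator $T^\psi(t)$ on $L^p$ with the stated norm. Every $f\in L^2\cap L^p$ is a limit of forms in $C_c^\infty$ in both norms at once: truncate $f$ to a bounded form with compact support, then mollify in charts. Hence $T^\psi(t)f=e^{-e^{i\psi}t\Delta}f$ for such $f$. In particular the semigroup law holds on $C_c^\infty$, and by density on $L^p$. For $f,g\in C_c^\infty$ the spectral theorem gives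
\begin{equation}\label{eq:ftc}
(T^\psi(t)f-f,g)=-e^{i\psi}\int_0^t(T^\psi(s)\Delta f,g)\,ds ,
\end{equation}
so $\|T^\psi(t)f-f\|_p\le te^{Kt}\|\Delta f\|_p$ by Lemma~\ref{lem:dual}. Strong continuity follows by density and local boundedness. Now $s\mapsto T^0(s)\Delta f$ is continuous in $L^p$, so \eqref{eq:ftc} says $T^0(t)f-f=-\int_0^tT^0(s)\Delta f\,ds$ in $L^p$. Dividing by $t$ and letting $t\to0$ gives $f\in D(\Delta_p)$ and $\Delta_pf=\Delta f$.

Let $-G_\psi$ be the generator of $T^\psi$ and fix a real $\mu>K$, so that $\operatorname{Re}(\mu e^{i\psi})>K\cos\psi$. For $f,g\in C_c^\infty$ let $P_{f,g}$ be the finite complex measure on $[0,\infty)$ with $(F(\Delta)f,g)=\int F\,dP_{f,g}$. The Laplace formula for the resolvent and Fubini's theorem give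
\[
e^{i\psi}\big((\mu e^{i\psi}+G_\psi)^{-1}f,g\big)=\int_{[0,\infty)}\int_0^\infty e^{i\psi}e^{-(\mu+x)e^{i\psi}t}\,dt\,dP_{f,g}(x)=\int_{[0,\infty)}\frac{dP_{f,g}(x)}{\mu+x}.
\]
The right side does not depend on $\psi$. So the bounded operators $(\mu+e^{-i\psi}G_\psi)^{-1}$ and $(\mu+\Delta_p)^{-1}$ agree on $C_c^\infty$, hence on $L^p$, and $G_\psi=e^{i\psi}\Delta_p$.
\end{proof}

\begin{corollary}\label{cor:tools}
\begin{enumerate}
\item[(a)] Let $1\le p<\infty$. If there are nonzero $\phi_i\in C_c^\infty$ with $\|(\Delta-w)\phi_i\|_p\le\varepsilon_i\|\phi_i\|_p$ and $\varepsilon_i\to0$, then $w\in\sigma(\Delta_p)$.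
\item[(b)] For $1\le p\le\infty$, $\sigma(\Delta_{p'})$ is the complex conjugate of $\sigma(\Delta_p)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Otherwise $\|\phi_i\|_p\le\|(\Delta_p-w)^{-1}\|\,\varepsilon_i\|\phi_i\|_p$, which is impossible for large $i$.
(b) It suffices to show $\Delta_p^*=\Delta_{p'}$ for $1\le p<\infty$. For $p=1$ this is the definition. For $1<p<\infty$, the last display with $\psi=0$ gives $((\mu+\Delta_p)^{-1}f,g)=((\mu+\Delta)^{-1}f,g)=(f,(\mu+\Delta_{p'})^{-1}g)$ for $f,g\in C_c^\infty$. By density $(\mu+\Delta_{p'})^{-1}$ is the adjoint of $(\mu+\Delta_p)^{-1}$, which is $(\mu+\Delta_p^*)^{-1}$.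
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sector}]
Let $1\le p<\infty$, $w\in\sigma(\Delta_p)$, and let $\psi$ be as in Proposition~\ref{prop:semigroup}. Then $e^{i\psi}w\in\sigma(e^{i\psi}\Delta_p)$, and the growth bound of $T^\psi$ gives $\operatorname{Re}(e^{i\psi}w)\ge-K\cos\psi$, that is,
\begin{equation}\label{eq:halfplanes}
\operatorname{Re}\big(e^{i\psi}(w+K)\big)\ge0 .
\end{equation}
For $p=1$ take $\psi=0$ to get $w+K\in S_1$; the case $p=\infty$ follows from Corollary~\ref{cor:tools}(b). Let $1<p<\infty$ and suppose that $w+K\ne0$ has argument $\vartheta_0\in(\varphi_p,\pi]$. If $\vartheta_0>\frac\pi2$, then \eqref{eq:halfplanes} fails for $\psi=0$. Otherwise it fails for any $\psi\in(\frac\pi2-\vartheta_0,\frac\pi2-\varphi_p)$, since then $\frac\pi2<\vartheta_0+\psi<\pi$. Negative arguments are excluded in the same way with $-\psi$. So $w+K\in S_p$. The statement on admissible pairs is Lemma~\ref{lem:plane}(a).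
\end{proof}

\section{Short strings with non-real approximate eigenvalues}\label{sec:strings}

\subsection{A chain of point masses}

Fix $\lambda,s>0$. For $j\in\mathbb Z$ let $\nu_j=e^{sj}$ be the mass at site $j$ and $\kappa_j=\lambda e^{s(j+1)}$ the conductance between the sites $j$ and $j+1$. The discrete analogue of $\mathcal D_m$ is
\[
(Lu)_j=\frac1{\nu_j}\big[\kappa_j(u_j-u_{j+1})+\kappa_{j-1}(u_j-u_{j-1})\big]=\lambda(e^s+1)u_j-\lambda e^su_{j+1}-\lambda u_{j-1}.
\]
Taking $\kappa_j$ proportional to $\nu_j$ gives $L$ constant coefficients, so geometric sequences $\zeta^j$ are formal eigenvectors. As in Example~\ref{ex:exp} we choose $|\zeta|$ so that every site contributes equally to the $p$-norm: for $1\le p\le2$ and $\theta\in\mathbb R$ let $\zeta=e^{-s/p+i\theta}$, so that $\nu_j|\zeta|^{pj}=1$. The formal eigenvalue is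
\[
w_p(\lambda,s,\theta)=\lambda\big(e^s+1-e^s\zeta-\zeta^{-1}\big).
\]

\begin{lemma}\label{lem:chain}
Let $1\le p\le2$, $\theta\in\mathbb R$, $w=w_p(\lambda,s,\theta)$, and let $N\ge1$ be an integer. Put $u_j=\chi_j\zeta^j$ with $\chi_j=\max(0,1-|j|/N)$, and $Q=(\sum_j\nu_j|u_j|^p)^{1/p}$. Then $u_j=0$ for $|j|\ge N$, $|u_j|\le e^{sN}$, $|w|\le4\lambda e^s$, $Q\ge\frac12$, and
\begin{equation}\label{eq:chain}
\Big(\sum_j\nu_j|(Lu)_j-wu_j|^p\Big)^{1/p}\le\frac{12\lambda e^s}N\,Q .
\end{equation}
\end{lemma}

\begin{proof}
The bounds on $u_j$ and $w$ follow from $e^{-s}\le|\zeta|\le1$. Subtracting $wu_j=\lambda\chi_j\zeta^j(e^s+1-e^s\zeta-\zeta^{-1})$ from $(Lu)_j$ gives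
\[
(Lu)_j-wu_j=-\lambda\zeta^j\big[e^s\zeta(\chi_{j+1}-\chi_j)+\zeta^{-1}(\chi_{j-1}-\chi_j)\big].
\]
The bracket vanishes for $|j|>N$ and has modulus at most $2e^s/N$. Since $\nu_j|\zeta|^{pj}=1$, the left side of \eqref{eq:chain} is at most $(2\lambda e^s/N)(2N+1)^{1/p}$. Also $Q^p=\sum_j\chi_j^p\ge2^{-p}N$, because $\chi_j\ge\frac12$ for the $2\lfloor N/2\rfloor+1\ge N$ indices with $|j|\le N/2$. So $Q\ge\frac12N^{1/p}\ge\frac12$, and $(2N+1)^{1/p}\le3N^{1/p}\le6Q$.
\end{proof}

The parabolas of Example~\ref{ex:exp} are now replaced by ellipses, which fill the same sector.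

\begin{lemma}\label{lem:fill}
Let $1\le p\le2$. The closure of $\{w_p(\lambda,s,\theta):\lambda,s\in\mathbb Q_{>0},\ \theta\in\mathbb R\}$ contains $S_p$.
\end{lemma}

\begin{proof}
By continuity we may let $\lambda,s$ be arbitrary positive reals. Since $w_p$ is linear in $\lambda$, it suffices to show that nonzero values of $w_p$ take every argument in $(-\varphi_p,\varphi_p)$, or the argument $0$ if $p=2$: the set then contains the open rays in these directions, and their union has closure $S_p$. Here $\beta=\frac12-\frac1p\in[-\frac12,0]$, $e^s\zeta=e^{s/2}e^{\beta s+i\theta}$ and $\zeta^{-1}=e^{s/2}e^{-\beta s-i\theta}$, so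
\[
w_p=2\lambda e^{s/2}\big[\cosh\tfrac s2-\cosh(\beta s+i\theta)\big]=2\lambda e^{s/2}\big[\cosh\tfrac s2-\cosh(\beta s)\cos\theta+i\sinh(|\beta|s)\sin\theta\big].
\]
For $p=1$ and $0<\theta<2\pi$ the bracket is $2\sin\frac\theta2\,[\cosh\frac s2\sin\frac\theta2+i\sinh\frac s2\cos\frac\theta2]$. Its real part is positive and the tangent of its argument is $\tanh\frac s2\cot\frac\theta2$, which takes every real value.

For $1<p\le2$ we have $|\beta|<\frac12$, so the real part is positive for all $\theta$, and $\arg w_p$ is a continuous odd function of $\theta$. This settles $p=2$. Let $\theta_s\in(0,\frac\pi2)$ be given by $\cos\theta_s=\cosh(\beta s)/\cosh\frac s2$ and put $E=\cosh^2\frac s2-\cosh^2(\beta s)=\sinh^2\frac s2-\sinh^2(\beta s)$. At $\theta=\theta_s$ the real part of the bracket is $E/\cosh\frac s2$ and $\sin\theta_s=\sqrt E/\cosh\frac s2$. Therefore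
\[
\tan\arg w_p(\lambda,s,\theta_s)=\frac{\sinh(|\beta|s)}{\sqrt{\sinh^2(s/2)-\sinh^2(\beta s)}}\longrightarrow\frac{2|\beta|}{\sqrt{1-4\beta^2}}=\tan\varphi_p\qquad(s\to0).
\]
By the intermediate value theorem on $[-\theta_s,\theta_s]$, with $s$ small, every argument in $(-\varphi_p,\varphi_p)$ occurs.
\end{proof}

\subsection{Realizing the chain on a short interval}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.9]
\draw[->] (-0.2,0) -- (8.9,0) node[right] {$x$};
\foreach \x/\y in {1/0.75,4.2/1.11,6.2/1.69,7.45/2.61}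
  \draw[thick] (\x-0.2,0.15) .. controls (\x-0.05,0.15) and (\x-0.1,\y) .. (\x,\y)
     .. controls (\x+0.1,\y) and (\x+0.05,0.15) .. (\x+0.2,0.15);
\draw[thick] (0,0.15)--(0.8,0.15) (1.2,0.15)--(4,0.15) (4.4,0.15)--(6,0.15) (6.4,0.15)--(7.25,0.15) (7.65,0.15)--(8.5,0.15);
\node[below] at (1,0) {$x_{j-1}$};
\node[below] at (4.2,0) {$x_j$};
\node[below] at (6.2,0) {$x_{j+1}$};
\node[below] at (7.45,0) {$x_{j+2}$};
\node[above] at (2.6,0.15) {$\rho=\tau$};
\node[above] at (4.2,1.11) {mass $\nu_j$};
\draw[<->] (4.2,-0.75) -- node[below] {$1/\kappa_j$} (6.2,-0.75);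
\end{tikzpicture}
\caption{The density $\rho(x)$ of a string that realizes the chain. The bead at $x_j$ has width $2\eta$ and mass close to $\nu_j=e^{sj}$, consecutive beads are $1/\kappa_j$ apart, and between beads $\rho$ equals a small constant $\tau$. The Riemannian length $\int\sqrt\rho\,dx$ tends to zero with $\eta$ and $\tau$.}\label{fig:beads}
\end{figure}

\begin{proposition}\label{prop:string}
Let $\lambda,s,\ell,\varepsilon,m_0>0$. There is a smooth function $m:\mathbb R\to(0,m_0]$, equal to $m_0$ outside $(0,\ell)$, such that for all $p\in[1,2]$ and $\theta\in\mathbb R$ there is a nonzero $u\in C_c^\infty((0,\ell))$ with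
\[
\big\|\mathcal D_mu-w_p(\lambda,s,\theta)\,u\big\|_{L^p(m\,dr)}\le\varepsilon\,\|u\|_{L^p(m\,dr)} .
\]
\end{proposition}

The weight $m$ does not depend on $p$ or $\theta$; this is what allows one manifold to serve all exponents.

\begin{proof}
Fix an integer $N\ge48\lambda e^s/\varepsilon$. All sums below are over $|j|\le N$, and $G=\sum_j\nu_j\ge1$ is the total mass.

\emph{The string.} Choose points $x_{-N}<\dots<x_N$ with $x_{j+1}-x_j=1/\kappa_j$, and put $A=x_{-N}-1$, $B=x_N+1$. Let $0<\eta<\frac12$ with $2\eta<\min_{-N\le j<N}1/\kappa_j$, so that the \emph{beads} $[x_j-\eta,x_j+\eta]$ are disjoint and lie in $(A,B)$. For $0<\tau\le1/(B-A)$ let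
\[
\rho=\sum_j\nu_j\,\phi_\eta(\cdot-x_j)+\tau\quad\text{on }[A,B];
\]
see Figure~\ref{fig:beads}. Let $r$ and $m=\sqrt\rho$ be as in \eqref{eq:string}, and $\mathcal D=\mathcal D_m=-\rho^{-1}d^2/dx^2$. The $r$-length of $[A,B]$ satisfies
\begin{equation}\label{eq:length}
\int_A^B\sqrt\rho\,dx\le\sum_j\int\sqrt{\nu_j\phi_\eta}\,dx+\sqrt\tau\,(B-A)\le\sum_j\sqrt{2\eta\nu_j}+\sqrt\tau\,(B-A).
\end{equation}

\emph{The test function.} Let $p\in[1,2]$, $\theta\in\mathbb R$, and let $w$, $u_j$, $Q$ be as in Lemma~\ref{lem:chain}. On a massless piece of string an eigenfunction is linear in $x$, so let $U$ be the continuous function on $\mathbb R$ with $U(x_j)=u_j$ that is linear between consecutive nodes and zero outside $[x_{-N},x_N]$; recall $u_{\pm N}=0$. Its slope on $(x_j,x_{j+1})$ is $\kappa_j(u_{j+1}-u_j)$. At $x_j$ the slope drops by $\kappa_{j-1}(u_j-u_{j-1})-\kappa_j(u_{j+1}-u_j)=\nu_j(Lu)_j$, and this is also correct for $j=\pm N$ because $u_{\pm(N+1)}=u_{\pm N}=0$. So $-U''=\sum_j\nu_j(Lu)_j\delta_{x_j}$, and $U_\eta=U*\phi_\eta\in C_c^\infty((A,B))$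 satisfies
\[
-U_\eta''=\sum_j\nu_j(Lu)_j\,\phi_\eta(\cdot-x_j).
\]
We have $|U_\eta|\le\max_j|u_j|\le e^{sN}$. The slopes of $U$ are bounded by $V=2e^{sN}\max_{-N\le j<N}\kappa_j$, and on the $j$-th bead $U_\eta$ is an average of values of $U$ at points within $2\eta$ of $x_j$, so $|U_\eta-u_j|\le2V\eta$ there.

\emph{The estimate.} Let $\vartheta=1-\tau/\rho\in[0,1)$ be the fraction of the density that belongs to the beads. On the $j$-th bead $\vartheta\rho=\nu_j\phi_\eta(\cdot-x_j)$, so $\mathcal DU_\eta=\vartheta(Lu)_j$; off the beads $\vartheta=0$ and $\mathcal DU_\eta=0$. Hence $(\mathcal D-w)U_\eta=F_1-F_2-F_3$, where on the $j$-th bead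
\[
F_1=\vartheta\big((Lu)_j-wu_j\big),\qquad F_2=(1-\vartheta)wu_j,\qquad F_3=w(U_\eta-u_j),
\]
and off the beads $F_1=F_3=0$, $F_2=wU_\eta$. These are the error of the discrete model, the error caused by the background mass $\tau$, and the error caused by the width of the beads. Let $\|\cdot\|$ be the norm of $L^p(\rho\,dx)=L^p(m\,dr)$.
\begin{itemize}
\item Since $\vartheta^p\rho\le\vartheta\rho=\nu_j\phi_\eta(\cdot-x_j)$ on the $j$-th bead, $\|F_1\|$ is at most the left side of \eqref{eq:chain}, so $\|F_1\|\le\frac\varepsilon4Q$ by the choice of $N$.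
\item Since $(1-\vartheta)^p\rho\le(1-\vartheta)\rho=\tau$ on the beads and $\rho=\tau$ off them, $|F_2|^p\rho\le(|w|e^{sN})^p\tau$ everywhere. As $\tau(B-A)\le1$ and $p\le2$, $\|F_2\|\le4\lambda e^se^{sN}\sqrt{\tau(B-A)}$.
\item Since $\int_A^B\rho\,dx\le G+1$ and $p\ge1$, $\|F_3\|\le8\lambda e^sV\eta\,(G+1)$.
\end{itemize}
For the lower bound, use $\rho\ge\sum_j\nu_j\phi_\eta(\cdot-x_j)$ and Minkowski's inequality for this smaller measure, of total mass $G$, in which the step function with values $u_j$ has norm $Q$: we obtain $\|U_\eta\|\ge Q-2V\eta G$. None of the constants $N,A,B,G,V$ depends on $p$ or $\theta$. Choose $\eta$ and $\tau$, independently of $p$ and $\theta$, so small that the bounds for $\|F_2\|$ and $\|F_3\|$ add up to at most $\varepsilon/8$, that $2V\eta G\le\frac14$, and that the right side of \eqref{eq:length} is less than $\ell/2$. As $Q\ge\frac12$, we get $\|U_\eta\|\ge\frac12Q>0$ and $\|(\mathcal D-w)U_\eta\|\le\frac\varepsilon4Q+\frac\varepsilon4Q\le\varepsilon\|U_\eta\|$.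

\emph{Normalization.} Multiplying $m(r)$ by a constant $t>0$ changes neither $\mathcal D_m$ nor the inequality; choose $t$ with $tm\le m_0/2$. Translate the $r$-interval, of length less than $\ell/2$, so that it starts at $\ell/4$. Near both of its end points $tm$ is the constant $t\sqrt\tau$, so it extends to a smooth function on $\mathbb R$ with values in $(0,m_0]$ that equals $m_0$ outside $(0,\ell)$. Take $u=U_\eta$ as a function of $r$.
\end{proof}

Fix once and for all a sequence $(\lambda_i,s_i)_{i\ge1}$ in $\mathbb Q_{>0}^2$ in which every pair occurs infinitely often. Both constructions below end with the following criterion.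

\begin{lemma}\label{lem:criterion}
Let $M$ be complete and noncompact with $W_k$ bounded below. Suppose that for all $i\ge1$, $p\in[1,2]$ and $\theta\in\mathbb R$ there is a nonzero $\omega\in C_c^\infty(\Lambda^k)$ with $\|(\Delta-w_p(\lambda_i,s_i,\theta))\omega\|_p\le\frac1i\|\omega\|_p$. Then $S_p\subset\sigma(\Delta_p)$ for all $1\le p\le\infty$.
\end{lemma}

\begin{proof}
Let $1\le p\le2$, $\lambda,s\in\mathbb Q_{>0}$ and $\theta\in\mathbb R$. Using the infinitely many $i$ with $(\lambda_i,s_i)=(\lambda,s)$, Corollary~\ref{cor:tools}(a) gives $w_p(\lambda,s,\theta)\in\sigma(\Delta_p)$. The spectrum is closed, so $S_p\subset\sigma(\Delta_p)$ by Lemma~\ref{lem:fill}. For $p>2$ use Corollary~\ref{cor:tools}(b) and the fact that $S_p=S_{p'}$ is invariant under conjugation.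
\end{proof}

\section{The counterexample for functions}\label{sec:functions}

We insert the strings into a cylinder, each in an interval of length $\frac14$. The weight never exceeds its cylindrical value $m_0$, which bounds the volume of large balls from above. The cylinder is thin enough that each unit ball contains a whole slab of width one, and at least half of that slab is undisturbed, which bounds the volume of unit balls from below.

We first recall how the Hodge star acts. Locally, after a choice of orientation, $*:\Lambda^k\to\Lambda^{n-k}$ is a parallel pointwise isometry that commutes with $\Delta$. It commutes with $\nabla^*\nabla$, so $W_{n-k}=*W_k*^{-1}$; the other orientation only changes the sign of $*$. Thus on any manifold $W_k\ge-K$ if and only if $W_{n-k}\ge-K$, and $W_n=0$. On an oriented manifold $*$ is an isometry of the $L^p$-spaces that intertwines the heat semigroups, so the $L^p$-spectra in the degrees $k$ and $n-k$ coincide.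

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $T=\mathbb R^{n-1}/\mathbb Z^{n-1}$, of volume $1$ and diameter $\sqrt{n-1}/2$. Put $f_0=1/\sqrt{n-1}$ and $m_0=f_0^{\,n-1}$. For $i\ge1$ let $m^{(i)}$ be the function of Proposition~\ref{prop:string} for $(\lambda_i,s_i)$, $\ell=\frac14$, $\varepsilon=\frac1i$ and $m_0$. Define a smooth $m:\mathbb R\to(0,m_0]$ by $m=m^{(i)}(\cdot-i)$ on $[i,i+\frac14]$, $i\ge1$, and $m=m_0$ elsewhere. Put $f=m^{1/(n-1)}\le f_0$ and
\[
M=\mathbb R\times T,\qquad g=dr^2+f(r)^2g_T .
\]
$M$ is noncompact and orientable. Since $|dr|=1$, the function $r$ is $1$-Lipschitz, so bounded sets lie in compact slabs $[r_1,r_2]\times T$, and $M$ is complete by the Hopf--Rinow theorem.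

\emph{Volume.} Let $x\in M$, $r_x=r(x)$ and $R\ge1$. Then $B(x,R)\subset\{|r-r_x|<R\}$, so $\operatorname{Vol}B(x,R)\le2Rm_0$. Moving first in the $r$-direction and then inside a fiber, whose diameter is at most $f_0\operatorname{diam}T=\frac12$, we see that $B(x,1)\supset\{|r-r_x|<\frac12\}$. An open interval of length one meets at most two of the intervals $(i,i+\frac14)$, so $m=m_0$ on a subset of measure at least $\frac12$, and $\operatorname{Vol}B(x,1)\ge m_0/2$. Hence $\operatorname{Vol}B(x,R)\le4R\operatorname{Vol}B(x,1)$, and $\gamma=0$.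

\emph{Spectrum.} Let $k=0$, where $W_0=0$. By \eqref{eq:radial}, the functions $u(r-i)$ with $u$ given by Proposition~\ref{prop:string} for $m^{(i)}$ satisfy the hypothesis of Lemma~\ref{lem:criterion}, so $S_p\subset\sigma(\Delta_p)$ for all $p$. The reverse inclusion is Theorem~\ref{thm:sector} with $K=0$. By Lemma~\ref{lem:plane}(b) there is no admissible pair for $p\in\{1,\infty\}$: the points $iy$ with $y\ge|c|/a$ lie in $\mathcal R(a,c)$ and in the spectrum. The Hodge star carries all of this to $k=n$.
\end{proof}

\begin{remark}\label{rem:ricci}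
The disproof of the conjecture uses only the inclusion $S_1\subset\sigma(\Delta_1)$. The Ricci curvature of $M$ is not bounded below: otherwise Theorem~\ref{thm:known} with $\gamma=0$ and $c_0=0$ would give $\sigma(\Delta_1)\subset[0,\infty)$.
\end{remark}

\section{Dependence on the degree}\label{sec:degree}

\subsection{The degrees $1$ and $n-1$}

In these degrees the hypothesis on $W_k$ is itself a lower Ricci bound, which is the assumption that the conjecture meant to drop.

\begin{proof}[Proof of Theorem~\ref{thm:degree}(1)]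
Let $k\in\{1,n-1\}$ and $W_k\ge-K$. Since $W_1=\operatorname{Ric}$ and $W_{n-1}$ is locally conjugate to $W_1$ by the Hodge star, $\operatorname{Ric}\ge-K$. Theorem~\ref{thm:known} applies with $c_0=0\le\lambda_1$ and gives $\sigma(\Delta_p)\subset\{z^2:|\operatorname{Im}z|\le\Gamma\}$ with $\Gamma=\gamma|\frac1p-\frac12|<\infty$. By Lemma~\ref{lem:plane}(c), $(a,c)$ is admissible for every $a>0$ and $c<-(1+a^2)\Gamma^2$. For $n=1$ this covers both degrees $k=0,1$.
\end{proof}

For part (2), Lemma~\ref{lem:plane}(b) shows that it suffices to construct a complete noncompact manifold with $\gamma=0$, $W_k$ bounded below and $\sigma(\Delta_p)\supset S_p$ for all $p$. For $k\in\{0,n\}$, where $k\notin\{1,n-1\}$ forces $n\ge2$, the manifold of Theorem~\ref{thm:counter} does this. There remain the degrees $2\le k\le n-2$, for which we need to compute $W_k$.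

\subsection{The Weitzenb\"ock curvature in a frame}

Let $(e_i)$ be a local orthonormal frame with coframe $(e^i)$, let $E_i=e^i\wedge$ and let $\iota_i$ be contraction with $e_i$. The $E_i$ anticommute, the $\iota_i$ anticommute, and $E_i\iota_j+\iota_jE_i=\delta_{ij}$. From $d=\sum_iE_i\nabla_{e_i}$ and $\delta=-\sum_j\iota_j\nabla_{e_j}$ we get
\[
\Delta=-\sum_{i,j}\big(E_i\iota_j\nabla^2_{e_i,e_j}+\iota_jE_i\nabla^2_{e_j,e_i}\big)=\nabla^*\nabla-\sum_{i,j}E_i\iota_j\,R(e_i,e_j),
\]
where $R(X,Y)=\nabla^2_{X,Y}-\nabla^2_{Y,X}$ acts on forms as the derivation extending its action on $1$-forms, which we identify with vectors. So $W=-\sum_{i,j}E_i\iota_jR(e_i,e_j)$. We use two consequences.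

\emph{Products.} On a Riemannian product $N\times X$ take a frame adapted to the factors. Then $R(e_i,e_j)=0$ if $e_i,e_j$ are tangent to different factors, and otherwise $R(e_i,e_j)$ and $E_i\iota_j$ act only on the factor concerned. Hence
\begin{equation}\label{eq:product}
W_k=W_l^N\otimes1+1\otimes W_b^X\quad\text{on }\Lambda^lN\otimes\Lambda^bX,\qquad l+b=k .
\end{equation}

\emph{Diagonal curvature.} Suppose that $R(e_i,e_j)Z=K_{ij}\big(\langle Z,e_j\rangle e_i-\langle Z,e_i\rangle e_j\big)$ on vectors, so that $K_{ij}$ is the sectional curvature of the plane of $e_i$ and $e_j$. On forms, $R(e_i,e_j)=K_{ij}(E_i\iota_j-E_j\iota_i)$. For $i\ne j$ we have $E_i\iota_jE_i\iota_j=-E_iE_i\iota_j\iota_j=0$ and $E_i\iota_jE_j\iota_i=(E_i\iota_i)(\iota_jE_j)$. On a basis form $e^I$ the operator $E_i\iota_i$ is $1$ or $0$ according as $i\in I$ or not, and $\iota_jE_j=1-E_j\iota_j$. Therefore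
\begin{equation}\label{eq:diagonal}
We^I=\Big(\sum_{i\in I,\ j\notin I}K_{ij}\Big)e^I .
\end{equation}
On the round sphere $S^k(h)$ of radius $h$ this gives $W_b=b(k-b)h^{-2}$. The curvature of a warped product $Y=\mathbb R\times S^k$ with metric $dr^2+h(r)^2g_{S^k}$ has the diagonal form in a frame containing $\partial_r$, with $K=-h''/h$ for planes containing $\partial_r$ and $K=(1-h'^2)/h^2$ for planes tangent to the sphere.

\subsection{The degrees $2\le k\le n-2$}

The difficulty is that the strings are strongly curved (Remark~\ref{rem:ricci}), and in degrees $0<k<n$ this curvature enters $W_k$. We compensate it by a small sphere. On $N\times S^k(h)$, formula \eqref{eq:product} shows that the sphere contributes at least $(k-1)h^{-2}$ on $\Lambda^{k-b}N\otimes\Lambda^bS^k$ for $1\le b\le k-1$, which dominates the curvature of a compact $N$ when $h$ is small. It contributes nothing for $b=k$ and $b=0$. For $b=k$ the component is a function times the volume form of the sphere; there $W=0$, and this component carries the approximate eigenforms.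 The component $b=0$ is $\Lambda^kN$, which is harmless if $\dim N=n-k\le k$. Finally $N$ must have a fiber to carry the weight $m$, which requires $n-k\ge2$; this is what is missing for $k=n-1$. The smallest case is $n=4$, $k=2$, on $\mathbb R\times S^1\times S^2$. We have no uniform bound on the curvature of the $i$-th string, so the sphere is allowed to shrink along the manifold, and it has to shrink more and more slowly to keep $\gamma=0$ and $W_k$ bounded below.

\begin{proof}[Proof of Theorem~\ref{thm:degree}(2) for $2\le k\le n-2$]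
The manifold below is orientable, so by the Hodge star we may assume $k\ge n/2$. Let $q=n-k$, so $2\le q\le k$.

\emph{Construction.} Let $T=\mathbb R^{q-1}/\mathbb Z^{q-1}$ and
\[
M=\mathbb R\times T\times S^k,\qquad g=dr^2+f(r)^2g_T+h(r)^2g_{S^k},
\]
with $f$ and $h$ as follows. Put $f_0=\frac1{2\sqrt{q-1}}$, $m_0=f_0^{\,q-1}$, $h_0=\frac1{4\pi}$, and let $m^{(i)}$ be given by Proposition~\ref{prop:string} for $(\lambda_i,s_i)$, $\ell=\frac14$, $\varepsilon=\frac1i$ and $m_0$. Let $N_i=[0,\frac14]\times T$ with the metric $dr^2+(m^{(i)})^{2/(q-1)}g_T$, a compact $q$-manifold with boundary, and let $C_i=1+\sup|W_l^{N_i}|<\infty$, the supremum being over $N_i$ and $0\le l\le q$. Choose $0=\Phi_0\le\Phi_1\le\Phi_2\le\cdots$ such that $h_i:=h_0e^{-\Phi_i}\le C_i^{-1/2}$ for $i\ge1$. Fix a smooth nondecreasing $H:\mathbb R\to[0,1]$ with $H=0$ on $(-\infty,0]$ and $H=1$ on $[1,\infty)$, and choose $L_i\ge1$, $i\ge0$, so large that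
\[
(\Phi_{i+1}-\Phi_i)\,\|H'\|_\infty L_i^{-1}\le2^{-i-1},\qquad(\Phi_{i+1}-\Phi_i)\,\|H''\|_\infty L_i^{-2}\le\tfrac12 .
\]
Put $r_1=L_0$ and $r_{i+1}=r_i+\frac14+L_i$. We call $J_i=[r_i,r_i+\frac14]$ the $i$-th \emph{piece}, and $[0,r_1]$ and $[r_i+\frac14,r_{i+1}]$ the gaps number $0$ and $i$. Let $m=m^{(i)}(\cdot-r_i)$ on $J_i$, $m=m_0$ elsewhere, and $f=m^{1/(q-1)}\le f_0$. Let $\Phi=0$ on $(-\infty,0]$, $\Phi=\Phi_i$ on $J_i$, and $\Phi(r)=\Phi_i+(\Phi_{i+1}-\Phi_i)H((r-t_i)/L_i)$ on the $i$-th gap, where $t_i$ is its left end point. Then $\Phi$ is smooth,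
\begin{equation}\label{eq:Phi}
0\le\Phi'\le\tfrac12,\qquad|\Phi''|\le\tfrac12,\qquad\Phi'(r)\to0\quad(r\to+\infty),
\end{equation}
and we put $h=h_0e^{-\Phi}$. Again $r$ is $1$-Lipschitz with compact slabs, so $M$ is complete.

\emph{The bound $W_k\ge-k$.} Over the interior of $J_i$, $M$ is isometric to the interior of $N_i\times S^k(h_i)$. Consider \eqref{eq:product} on $\Lambda^{k-b}N_i\otimes\Lambda^bS^k$. If $1\le b\le k-1$, then $b(k-b)\ge k-1\ge1$, so $W_k\ge h_i^{-2}-|W^{N_i}_{k-b}|\ge0$ by the choice of $h_i$. If $b=k$, both terms vanish, because $W=0$ on functions and on forms of top degree. If $b=0$, then $k\ge q=\dim N_i$, so the space is zero or consists of top-degree forms of $N_i$, and again $W_k=0$. So $W_k\ge0$ there.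

Over the complement of the pieces $f=f_0$, and $M$ is the product of a flat torus with the warped product $Y$. The curvature is diagonal, and $K_{ij}=0$ if $e_i$ or $e_j$ is tangent to the torus. By \eqref{eq:Phi}, $|h'|=\Phi'h\le1$, so planes tangent to the sphere have $K\ge0$; and $h''/h=\Phi'^2-\Phi''\le\frac14+\frac12$, so planes spanned by $\partial_r$ and a sphere direction have $K\ge-1$. In the sum \eqref{eq:diagonal} at most $k$ terms are of the latter kind, one for each sphere direction at most. So $W_k\ge-k$ there, and by continuity on all of $M$.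

\emph{The rate $\gamma=0$.} Let $v=\operatorname{vol}(S^k)$. The fiber over $r$ has volume $m(r)\,v\,h_0^ke^{-k\Phi(r)}$ and diameter at most $f_0\operatorname{diam}T+\pi h_0=\frac14+\frac14$. So $B(x,1)\supset\{|r-r_x|<\frac12\}$. This interval meets at most two pieces because $r_{i+1}\ge r_i+1$, so $m=m_0$ on a subset of measure at least $\frac12$; and $\Phi\le\Phi(r_x)+\frac14$ on it by \eqref{eq:Phi}. Hence
\[
\operatorname{Vol}B(x,1)\ge\tfrac12m_0vh_0^k\,e^{-k\Phi(r_x)-k/4}.
\]
Let $\varepsilon>0$ and choose $R_\varepsilon>0$ with $\Phi'\le\varepsilon$ on $[R_\varepsilon,\infty)$. Since $\Phi'=0$ on $(-\infty,0]$ and $\Phi'\le\frac12$, we have $|\Phi(r)-\Phi(r')|\le\varepsilon|r-r'|+R_\varepsilon/2$ for all $r,r'$. Since $B(x,R)\subset\{|r-r_x|<R\}$,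
\[
\operatorname{Vol}B(x,R)\le2Rm_0vh_0^k\,e^{-k\Phi(r_x)+k\varepsilon R+kR_\varepsilon/2}\le4e^{k/4+kR_\varepsilon/2}\,R\,e^{k\varepsilon R}\operatorname{Vol}B(x,1).
\]
As $R\le\varepsilon^{-1}e^{\varepsilon R}$, this gives $\gamma\le(k+1)\varepsilon$ for every $\varepsilon>0$.

\emph{The spectrum.} Over the interior of $J_i$ let $\Theta_i$ be the volume form of the factor $S^k(h_i)$. It is a parallel $k$-form with $|\Theta_i|=1$, and $W_k\Theta_i=0$ by the case $b=k$ above. Let $u=u(r)$ be smooth with compact support in the interior of $J_i$. Then $\Delta(u\Theta_i)=\nabla^*\nabla(u\Theta_i)=(\Delta u)\Theta_i$. The volume of the fiber over $r\in J_i$ is the constant $vh_i^k$ times $m(r)$, so as in \eqref{eq:radial}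
\[
\Delta(u\Theta_i)=(\mathcal D_mu)\,\Theta_i,\qquad\|F\,\Theta_i\|_p^p=vh_i^k\int|F|^pm\,dr\quad\text{for }F=F(r)\text{ supported in }J_i .
\]
Taking for $u$ the translates of the functions given by Proposition~\ref{prop:string} for $m^{(i)}$, the forms $\omega=u\Theta_i$ satisfy the hypothesis of Lemma~\ref{lem:criterion}. Hence $\sigma(\Delta_p)\supset S_p$ for all $1\le p\le\infty$, which completes the proof of Theorem~\ref{thm:degree}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Nelia Charalambous and Zhiqin Lu, \emph{$L^p$-spectral theory for the Laplacian on forms}, arXiv:2401.02136 (2024).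

\bibitem{Chernoff}
Chernoff, J. Funct. Anal. \textbf{12} (1973).

\bibitem{Strichartz}
Strichartz, J. Funct. Anal. \textbf{52} (1983).

\end{thebibliography}
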